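\title{Avoiding partial proper colorings in graphs of large maximum degree}

\begin{abstract}
Let $G$ be a graph of maximum degree $\Delta$ with no clique on $\Delta+1$ vertices, and let $\varphi$ be a proper coloring of some of its vertices with colors from $\{1,\dots,\Delta\}$. We prove that if $\Delta\ge 10^{74}$, then $G$ has a proper coloring with the same $\Delta$ colors that differs from $\varphi$ wherever $\varphi$ is defined. This answers a question of Casselgren. We deduce the result from a more general theorem in which $\varphi$ need not be proper. A $4$-regular example shows that the threshold cannot be smaller than $5$.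
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite and simple. We write $\Delta(G)$, $\omega(G)$ and $\chi(G)$ for the maximum degree, the clique number and the chromatic number of $G$, and $[k]=\{1,\dots,k\}$. A \emph{partial proper $k$-coloring} of $G$ is a map $\varphi\colon V'\to[k]$, defined on some set $V'\subseteq V(G)$, that gives different colors to adjacent vertices of $V'$. A proper coloring $c\colon V(G)\to[k]$ \emph{avoids} $\varphi$ if $c(v)\ne\varphi(v)$ for every $v\in V'$, and $\varphi$ is \emph{avoidable} if such a coloring exists. Thus $\varphi(v)$ is a color that is forbidden at $v$. The following question comes from Casselgren~\cite{Casselgren}.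

\begin{quote}
Is there a constant $\Delta_0$ such that, whenever $\Delta(G)\ge\Delta_0$ and $G$ contains no copy of $K_{\Delta(G)+1}$, every partial proper $\Delta(G)$-coloring of $G$ is avoidable?
\end{quote}

Put $k=\Delta(G)$. For $V'=\emptyset$ and $k\ge3$, avoidability is Brooks' theorem, so the question asks whether Brooks' theorem survives the loss of one color at each vertex. Three simple cases show what is at stake.
\begin{itemize}
\item If $k\ge2$ and $\varphi$ extends to a proper $k$-coloring $\psi$ of $G$, then $\psi+1 \pmod k$ avoids $\varphi$. In particular, an injective $\varphi$ on part of a clique with $k$ vertices is avoidable with $k$ colors. We call this the \emph{shift argument}.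
\item If $\chi(G)\le k/2$, then every function $\varphi$ is avoidable: give each class of an optimal coloring two private colors, and let each vertex take one that is not forbidden.
\item If every vertex had the same forbidden color (such a $\varphi$ is not proper), then avoiding $\varphi$ would mean coloring $G$ with $k-1$ colors. By a theorem of Reed~\cite{Reed}, this is possible when $k$ is large and $G$ contains no $K_k$.
\end{itemize}
So for large $k$ a graph without $K_k$ has a color to spare, while a copy of $K_k$ has none to spare but sees each forbidden color at most once, because $\varphi$ is proper. This suggests a positive answer, with the difficulty located at cliques of size close to $k$ and at the edges that leave them. On the other hand, unavoidable partial proper $\Delta(G)$-colorings are known to exist for some graphs with $\Delta(G)\le4$ and no $K_{\Delta(G)+1}$, so some lower bound on the degree is needed. We prove that the answer is yes.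

\begin{theorem}\label{thm:main}
If $\Delta(G)\ge10^{74}$ and $G$ contains no copy of $K_{\Delta(G)+1}$, then every partial proper $\Delta(G)$-coloring of $G$ is avoidable.
\end{theorem}

The proof uses the properness of $\varphi$ only through two of its consequences, and it uses Reed's theorem only through the following statement about a fixed integer $m$:
\begin{quote}
$\mathrm{BK}(m)$: every graph $H$ with $\Delta(H)\le m+1$ and $\omega(H)\le m$ is $m$-colorable.
\end{quote}
The definition of ``avoids'' makes sense for an arbitrary function $\varphi\colon V'\to[k]$, and we use it in that generality.

\begin{theorem}\label{thm:general}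
Let $R\ge m\ge6$ be integers such that $\mathrm{BK}(m)$ holds, and let $k\ge3200R^5$. Let $G$ be a graph with $\Delta(G)\le k$ and $\omega(G)\le k$, let $V'\subseteq V(G)$, and let $\varphi\colon V'\to[k]$ be a function, not necessarily a proper coloring, such that
\begin{itemize}
\item[(i)] $\varphi$ is injective on $V'\cap Q$ for every clique $Q$ of $G$ with $|Q|\ge m+1$;
\item[(ii)] there is a set $A\subseteq[k]$ with $|A|=m$ such that $G[\varphi^{-1}(A)]$ is $R$-colorable.
\end{itemize}
Then $G$ has a proper coloring $c\colon V(G)\to[k]$ with $c(v)\ne\varphi(v)$ for all $v\in V'$.
\end{theorem}

\begin{proposition}\label{prop:lower}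
There is a $4$-regular $K_5$-free graph with an unavoidable partial proper $4$-coloring. Hence $\Delta_0\ge5$ is necessary.
\end{proposition}

Section~\ref{sec:small} proves Proposition~\ref{prop:lower}. Section~\ref{sec:tools} recalls the tools and deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:general}. Section~\ref{sec:idea} shows the method on two small examples, and Sections~\ref{sec:peel}--\ref{sec:first} carry it out.

Throughout, $N(v)$ is the neighborhood of $v$, $N[v]=N(v)\cup\{v\}$, and $d_H(v)$ is the degree of $v$ in $H$. A vertex $v$ \emph{accepts} a color $b$ if $v\notin V'$ or $\varphi(v)\ne b$. An \emph{avoiding coloring} of a subgraph of $G$ is a proper coloring with colors from $[k]$ in which every vertex accepts its color. If $K$ is a clique and $v\in K$, the neighbors of $v$ outside $K$ are its \emph{external} neighbors.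

\section{Obstructions in small degree}\label{sec:small}

Delete one edge $xy$ from $K_{k+1}$ and call the result a \emph{gadget}. In a proper $k$-coloring the other $k-1$ vertices form a clique that uses $k-1$ colors, and both $x$ and $y$ must take the remaining color. With $\varphi(x)=1$ and $\varphi(y)=2$, only $k-2$ choices are left for this common color. In a graph of maximum degree $k$, each of $x$ and $y$ can receive one more edge. For $k=2$ the gadget is a path on three vertices and no choice is left. For $k=3$ the common color is $3$, so two gadgets joined by the edge $y_1x_2$ carry an unavoidable coloring. For $k=4$ two choices are left, and an odd cycle of gadgets defeats them.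

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $\ell\ge3$ be odd. For $i\in\mathbb Z_\ell$ take vertices $x_i,y_i,p_i,q_i,r_i$, where $p_i,q_i,r_i$ form a triangle and each of them is adjacent to both $x_i$ and $y_i$. Add the edges $y_ix_{i+1}$; see Figure~\ref{fig:gadgets}. Every vertex has degree $4$. A copy of $K_5$ in a $4$-regular graph is a component, and this graph is connected with $5\ell>5$ vertices, so it is $K_5$-free. Let $\varphi(x_i)=1$ and $\varphi(y_i)=2$ for all $i$. The only edges between vertices of $V'$ are the edges $y_ix_{i+1}$, so $\varphi$ is proper.

Let $c$ be a proper $4$-coloring. The triangle $p_iq_ir_i$ uses three colors, so $x_i$ and $y_i$ both receive the fourth; call it $z_i$. If $c$ avoids $\varphi$, then $z_i\in\{3,4\}$, and the edge $y_ix_{i+1}$ gives $z_i\ne z_{i+1}$ for all $i\in\mathbb Z_\ell$. This is a proper $2$-coloring of an odd cycle, which is impossible.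
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,
  big/.style={circle,draw,inner sep=2pt},
  small/.style={circle,fill,inner sep=1.6pt}]
\foreach \i in {0,1,2}{
  \begin{scope}[shift={(3.8*\i,0)}]
    \node[big,label=above:{$x_\i$}] (x\i) at (0,0) {$1$};
    \node[big,label=above:{$y_\i$}] (y\i) at (2.6,0) {$2$};
    \node[small] (p\i) at (1.1,0.9) {};
    \node[small] (q\i) at (1.6,0) {};
    \node[small] (r\i) at (1.1,-0.9) {};
    \draw (p\i)--(q\i)--(r\i)--(p\i);
    \draw (x\i)--(p\i)--(y\i) (x\i)--(q\i)--(y\i) (x\i)--(r\i)--(y\i);
  \end{scope}}
\draw (y0)--(x1) (y1)--(x2);
\draw[rounded corners] (y2)--(10.9,0)--(10.9,-1.4)--(-0.7,-1.4)--(-0.7,0)--(x0);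
\end{tikzpicture}
\caption{A $4$-regular $K_5$-free graph made of three copies of $K_5$ minus an edge $x_iy_i$, joined cyclically. The numbers are the forbidden colors. In a proper $4$-coloring $x_i$ and $y_i$ have the same color, which must be $3$ or $4$ and must change from each copy to the next; this is impossible around a cycle of length three.}
\label{fig:gadgets}
\end{figure}

For $k\ge5$ the same construction fails: each gadget has at least three choices for its common color and is joined to at most two other gadgets, so the common colors can be chosen greedily.

\section{Tools, and the deduction of Theorem~\ref{thm:main}}\label{sec:tools}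

We use five results.
\begin{itemize}
\item \emph{Brooks' theorem.} A connected graph $H$ that is neither complete nor an odd cycle has $\chi(H)\le\Delta(H)$. Consequently, if $d\ge3$, $\Delta(H)\le d$ and $\omega(H)\le d$, then $H$ is $d$-colorable: a component of maximum degree less than $d$ is colored greedily, and a component of maximum degree $d$ is neither an odd cycle nor $K_{d+1}$.
\item \emph{Reed's theorem}~\cite{Reed}. If $\Delta(H)\ge10^{14}$, then $\chi(H)\le\max\{\Delta(H)-1,\omega(H)\}$.
\item \emph{Haxell's theorem}~\cite{Haxell}. Let $d\ge1$. If the vertex set of a graph of maximum degree at most $d$ is partitioned into parts of size at least $2d$, then there is an independent set containing exactly one vertex of each part. We use it in this form: \emph{if $P_1,\dots,P_s$ are disjoint sets of vertices of a graph $H$, each of size at least $2d$, and every vertex of each $P_l$ has at most $d$ neighbors in $\bigcup_{j\ne l}P_j$, then $H$ has an independent set consisting of exactly one vertex of each $P_l$.} To obtain it, apply the theorem to the graph on $\bigcup_lP_l$ formed by the edges between different parts; the edges inside a part play no role, since only one vertex is taken from each part.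
\item \emph{The symmetric Lov\'asz Local Lemma.} Let $\mathcal E_1,\dots,\mathcal E_r$ be events, each of probability at most $p$ and each mutually independent of all but at most $d$ of the others. If $\mathrm e\,p\,(d+1)\le1$, where $\mathrm e=2.718\ldots$, then with positive probability none of the events occurs.
\item \emph{Hall's theorem.} Finite sets $L(v)$, indexed by the elements $v$ of a finite set $K$, have a system of distinct representatives if and only if $|\bigcup_{v\in S}L(v)|\ge|S|$ for every $S\subseteq K$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:general}]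
Let $m=R=10^{14}$. To verify $\mathrm{BK}(m)$, let $\Delta(H)\le m+1$ and $\omega(H)\le m$. If $\Delta(H)=m+1$, Reed's theorem gives $\chi(H)\le m$; if $\Delta(H)\le m$, Brooks' theorem does. Let $k=\Delta(G)\ge10^{74}>3200\cdot10^{70}=3200R^5$. Then $\omega(G)\le k$ by hypothesis. A partial proper $k$-coloring $\varphi$ is injective on every clique, which gives (i), and (ii) holds for any $A$ with $|A|=m$, because $\varphi$ itself is a proper $m$-coloring of $G[\varphi^{-1}(A)]$.
\end{proof}

\section{The method on small examples}\label{sec:idea}

We build the color classes one at a time. Let the class of a color $b$ be a maximal independent set among the uncolored vertices that accept $b$. Every vertex that accepts $b$ and stays uncolored has a neighbor in this class, so its degree in the uncolored graph falls together with the number of remaining colors. A vertex $v$ with $\varphi(v)=b$ may have no neighbor in the class, but this happens to $v$ for one color only. Hence, when $D$ colors remain, the uncolored graph has maximum degree at most $D+1$. The excess of one is the reason why Brooks' theorem cannot finish the coloring and $\mathrm{BK}(m)$ is needed. To apply $\mathrm{BK}(m)$ we must also keep the clique number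 at most $D$, so each class has to meet every clique that is as large as the number of remaining colors. Section~\ref{sec:peel} shows that this can be arranged.

The statement $\mathrm{BK}(m)$ knows nothing about $\varphi$, and this is the first real difficulty.

\begin{example}\label{ex:stuck}
Let $G=K_4$ with vertices $v_1,\dots,v_4$, four colors, and $\varphi(v_j)=j$. Coloring $v_2,v_3,v_1$ with $1,2,3$ respects $\varphi$ and keeps all degree and clique bounds, but it leaves only the color $4$ for $v_4$.
\end{example}

The remedy is to decide in advance that the last $m$ colors are those of $A$, and to color all of $V_A=\varphi^{-1}(A)$ first, with colors outside $A$. Then any coloring of the final graph from $A$ avoids $\varphi$. By (ii), $R$ colors suffice for $V_A$. But these first classes are now largely prescribed, and they must still meet the large cliques.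

\begin{example}\label{ex:pendant}
Let $k\ge4$, let $K=\{v_1,\dots,v_k\}$ be a clique, and attach a pendant vertex $u_j$ to each $v_j$. Then $\Delta=\omega=k$. Let $\varphi$ be a partial proper coloring with $\varphi(u_j)=1$ for all $j$, and take $A=\{1\}$ for the sake of illustration, so that $V_A=\{u_1,\dots,u_k\}$ is independent. If all of $V_A$ receives one color $\beta$, then $\beta$ is blocked on the whole of $K$, and the $k$ vertices of $K$ are left with $k-1$ colors. Instead, color $u_1,u_2$ with $2$ and $u_3,\dots,u_k$ with $3$. Since $\varphi$ is injective on $K$, one of $v_3,v_4$ accepts $2$ and one of $v_1,v_2$ accepts $3$; color these two vertices accordingly. A clique on $k-2$ vertices remains, with $k-2\ge2$ colors that no pendant vertex uses, and the shift argument finishes.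
\end{example}

So we spend two colors on each independent class of $V_A$, $2R$ colors in all, and split each class between its two colors. The split has to serve all large cliques at once, which calls for a random split and the Local Lemma (Section~\ref{sec:first}). Randomness helps in Example~\ref{ex:pendant} because the external neighbors are many different vertices. In a gadget it cannot help: there $x$ is the only external neighbor of all but one vertex of a $k$-clique, and its color is blocked almost everywhere, whatever it is. Section~\ref{sec:cliques} shows that a minimal counterexample has no such concentration.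

\section{Peeling off color classes}\label{sec:peel}

A \emph{$D$-clique} is a clique with exactly $D$ vertices. When $\omega(H)=D$ and $\Delta(H)\le D+1$, two $D$-cliques that meet overlap almost completely. We show that overlapping cliques share a large common core, and then choose one vertex from each core by Haxell's theorem. The set $F$ below will be the set of vertices that do not accept the current color.

\begin{lemma}\label{lem:hit}
Let $D\ge7$, let $H$ be a graph with $\Delta(H)\le D+1$ and $\omega(H)=D$, and let $F\subseteq V(H)$ meet every $D$-clique in at most one vertex. Then some independent set disjoint from $F$ meets every $D$-clique of $H$.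
\end{lemma}

\begin{proof}
\emph{Step 1: if $\mathcal C$ is a nonempty collection of $D$-cliques with a common vertex $v$, then $|\bigcap\mathcal C|\ge D-2$.}
Let $X=N[v]$; it contains every $Q\in\mathcal C$. Put $\tau=|X|-D$, so $0\le\tau\le2$, and let $\overline H$ be the complement of $H[X]$. A set $Q\subseteq X$ is a clique of $H$ exactly when $X\setminus Q$ is a vertex cover of $\overline H$, that is, meets all its edges. So each $X\setminus Q$ with $Q\in\mathcal C$ is a cover of size $\tau$, and no cover is smaller, because $\omega(H)=D$. We bound the union of the covers of size $\tau$.

Suppose first that $\overline H$ has a matching $M$ with $\tau$ edges. A cover of size $\tau$ consists of one endpoint of each edge of $M$, so it lies in $V(M)$. Hence $|\bigcap\mathcal C|\ge|X|-2\tau=D-\tau\ge D-2$. This case includes $\tau=0$, and also $\tau=1$, where $\overline H$ has an edge. Otherwise $\tau=2$ and any two edges of $\overline H$ meet, so the edges form a star or a triangle. A star has a cover of size $1$, so they form a triangle. A cover of size $2$ consists of two vertices of the triangle, and $|\bigcap\mathcal C|\ge(D+2)-3=D-1$.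

\emph{Step 2: cores.} Join two $D$-cliques if they intersect, and let $\mathcal C$ be a component of the resulting graph. We claim that $|\bigcap\mathcal C|\ge D-2$. Order $\mathcal C$ as $Q_1,Q_2,\dots$ so that each $Q_j$ with $j\ge2$ meets some $Q_i$ with $i<j$, and suppose that $|\bigcap_{l<j}Q_l|\ge D-2$; this holds for $j=2$. By Step~1, $|Q_i\cap Q_j|\ge D-2$. The sets $\bigcap_{l<j}Q_l$ and $Q_i\cap Q_j$ lie in $Q_i$, which has $D$ elements, so they share at least $2(D-2)-D=D-4>0$ vertices. Thus $Q_1,\dots,Q_j$ have a common vertex, and Step~1 gives $|\bigcap_{l\le j}Q_l|\ge D-2$.

\emph{Step 3: the transversal.} Let $J_1,\dots,J_s$ be the intersections of the components. Cliques from different components are disjoint, so the $J_l$ are pairwise disjoint. Each $J_l$ lies in a $D$-clique, so $P_l=J_l\setminus F$ has at least $D-3\ge4$ vertices. A vertex $w\in P_l$ lies in a $D$-clique $Q$ of the $l$-th component and has at most $(D+1)-(D-1)=2$ neighbors outside $Q$; the other sets $P_j$ lie outside $Q$. Haxell's theorem with $d=2$ gives an independent set with one vertex in each $P_l$. It misses $F$, and it meets every $D$-clique, since every $D$-clique contains some $J_l$.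
\end{proof}

The inequality $D-3\ge4$ in Step~3 is the source of the hypothesis $m\ge6$. The next lemma runs the peeling from any starting point at which the bounds on degrees and cliques hold. In it, $\varphi$ may take values outside the palette $C$; these are the colors that have already been used.

\begin{lemma}\label{lem:peel}
Let $m\ge6$ be such that $\mathrm{BK}(m)$ holds. Let $A\subseteq C$ be sets of colors with $|A|=m$ and $|C|=D$. Let $H$ be a graph and $\varphi$ a function defined on a set $V'\subseteq V(H)$ that takes no value in $A$ and is injective on $V'\cap Q$ for every clique $Q$ with $|Q|\ge m+1$. Suppose that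
\[
\omega(H)\le D,\qquad \Delta(H)\le D+1,\qquad d_H(v)\le D\ \text{ whenever } v\in V' \text{ and } \varphi(v)\in C .
\]
Then $H$ has a proper coloring with colors from $C$ that avoids $\varphi$.
\end{lemma}

\begin{proof}
We use induction on $D$. If $D=m$, then $C=A$, and $\mathrm{BK}(m)$ gives a proper coloring from $A$. It avoids $\varphi$ because $\varphi$ takes no value in $A$.

Let $D\ge m+1\ge7$. Choose $b\in C\setminus A$ and let $F=\varphi^{-1}(b)$. Since $D\ge m+1$, the set $F$ meets every $D$-clique in at most one vertex. If $\omega(H)=D$, let $T$ be the independent set given by Lemma~\ref{lem:hit}; otherwise let $T=\emptyset$. Extend $T$ to a maximal independent subset $I$ of $V(H)\setminus F$, and color $I$ with $b$. Put $H'=H-I$, $C'=C\setminus\{b\}$ and $D'=D-1$. Then $\omega(H')\le D'$ by the choice of $T$. A vertex $v\in V(H')\setminus F$ has a neighbor in $I$ by maximality, so $d_{H'}(v)\le d_H(v)-1$; this is at most $D'+1$, and at most $D'$ if $\varphi(v)\in C'$. A vertex $v\in F$ has $\varphi(v)=b\in C$, so $d_{H'}(v)\le D=D'+1$, and no more is required because $b\notin C'$. By induction $H'$ has a proper coloring from $C'$ that avoids $\varphi$, and we add the class $I$.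
\end{proof}

\begin{remark}\label{rem:omit}
If $\varphi$ omits $m$ colors of $[k]$, let $A$ consist of these. Then (ii) is void, and Lemma~\ref{lem:peel} with $H=G$ and $C=[k]$ gives the conclusion of Theorem~\ref{thm:general} for every $k\ge m$. The rest of the proof, and the lower bound on $k$, serve only to color $\varphi^{-1}(A)$.
\end{remark}

\section{Large cliques with a concentrated neighbor}\label{sec:cliques}

Consider first a gadget inside a graph $G$ with $\Delta(G)\le k$, where $k\ge5$ and $\varphi$ is proper. Let $K$ be the $k$-clique formed by $y$ and the $k-1$ common neighbors of $x$ and $y$, and suppose that $G-K$ has an avoiding coloring. In $G-K$ the vertex $x$ has at most one neighbor, so at least $k-2\ge3$ colors are available for it. At $y$ at most two colors are unavailable: $\varphi(y)$ and the color of its external neighbor. Recolor $x$ with a color that is available at both vertices and give $y$ the same color. The other $k-1$ vertices of $K$ form a clique with $k-1$ colors left, and the shift argument colors it. The next lemma extends this recoloring argument to all cliques of nearly full size. Hall's theorem shows that a coloring of $G-K$ fails to extend only in one rigid way, and the rigidity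 cannot survive two different recolorings of $x$.

\begin{lemma}\label{lem:dense}
Let $\Delta(G)\le k$, let $\varphi\colon V'\to[k]$ with $V'\subseteq V(G)$, and let $K$ be a maximal clique of $G$ with $|K|=t=k+1-s$, where $s\ge1$ and $t\ge s+3$. Suppose that $\varphi$ is injective on $K\cap V'$, that $G-K$ has an avoiding coloring, and that $G$ has none. Then every $x\in V(G)\setminus K$ has at most $2s+1$ neighbors in $K$.
\end{lemma}

\begin{proof}
Every $v\in K$ has $t-1=k-s$ neighbors in $K$, hence at most $s$ external neighbors.

\emph{The rigid structure.} Let $c$ be any avoiding coloring of $G-K$. For $v\in K$ let $E_c(v)$ be the set of colors on the external neighbors of $v$, and let $M_c(v)=E_c(v)\cup\{\varphi(v)\}$ if $v\in V'$ and $M_c(v)=E_c(v)$ otherwise. Thus $|E_c(v)|\le s$ and $|M_c(v)|\le s+1$. An extension of $c$ to an avoiding coloring of $G$ is a system of distinct representatives of the sets $[k]\setminus M_c(v)$, $v\in K$. There is none, so by Hall's theorem some nonempty $S\subseteq K$ satisfies $|\bigcup_{v\in S}([k]\setminus M_c(v))|\le|S|-1$, that is,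
\begin{equation}\label{eq:hall}
\Big|\bigcap_{v\in S}M_c(v)\Big|\ge k+1-|S|=s+(t-|S|).
\end{equation}
The left side is at most $s+1$, so $|S|\ge t-1$. Suppose that the left side equals $s+1$. Then all sets $M_c(v)$ with $v\in S$ are equal to one set of size $s+1>|E_c(v)|$, so every $v\in S$ lies in $V'$ and has $\varphi(v)$ in this set. Injectivity gives $t-1\le|S|\le s+1$, contrary to $t\ge s+3$. So the left side of \eqref{eq:hall} is at most $s$, which forces $S=K$ and equality. Put
\[
\Gamma(c)=\bigcap_{v\in K}M_c(v),\qquad P(c)=\{v\in K\cap V':\varphi(v)\in\Gamma(c)\}.
\]
Then $|\Gamma(c)|=s$, and $|P(c)|\le s$ by injectivity. If $v\in K\setminus P(c)$, then $\Gamma(c)\subseteq E_c(v)$, and comparing sizes we obtain: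
\begin{quote}
$(*)$ every $v\in K\setminus P(c)$ has exactly $s$ external neighbors, their colors are distinct, and $E_c(v)=\Gamma(c)$.
\end{quote}

\emph{Recoloring.} Suppose that $x\notin K$ has $h\ge2s+2\ge4$ neighbors in $K$. Fix an avoiding coloring $c$ of $G-K$, write $\Gamma=\Gamma(c)$ and $b=c(x)$, and fix a vertex $y\in K$ not adjacent to $x$, which exists because $K$ is maximal. In $G-K$ the vertex $x$ has at most $k-h$ neighbors, so at least $k-1-(k-h)=h-1\ge3$ colors are accepted by $x$ and absent from these neighbors. At least two of them differ from $b$. Let $b'$ be one of these, and let $c'$ be obtained from $c$ by recoloring $x$ with $b'$; it is an avoiding coloring of $G-K$.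

Since $h>2s\ge|P(c)|+|P(c')|$, some neighbor $v\in K$ of $x$ lies outside $P(c)\cup P(c')$. By $(*)$ for $c$, we have $b\in E_c(v)=\Gamma$, and $x$ is the only external neighbor of $v$ with color $b$. By $(*)$ for $c'$,
\[
\Gamma(c')=E_{c'}(v)=(\Gamma\setminus\{b\})\cup\{b'\},
\]
and $|\Gamma(c')|=s$ together with $b'\ne b$ gives $b'\notin\Gamma$. The vertex $y$ does not see the recoloring, so $M_c(y)=M_{c'}(y)\supseteq\Gamma\cup\Gamma(c')=\Gamma\cup\{b'\}$. As $|M_c(y)|\le s+1$, the color $b'$ is the unique element of $M_c(y)\setminus\Gamma$. This set does not depend on the choice of $b'$, which contradicts the existence of two choices.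
\end{proof}

For $s=1$ the bound is attained by the graph of Proposition~\ref{prop:lower}: take $k=4$ and $K=\{p_0,q_0,r_0,y_0\}$, in which $x_0$ has three neighbors. There $G-K$ has an avoiding coloring, with $z_1,\dots,z_{\ell-1}$ alternating between $3$ and $4$ and with $x_0$ colored $2$.

\section{The first $2R$ color classes}\label{sec:first}

We now prove Theorem~\ref{thm:general}. Put $n=2R$, so that
\[
n\ge12,\qquad m\le n/2,\qquad k\ge3200R^5=100n^5 .
\]
Fix $k,m,R$ and $A$. The hypotheses on $(G,\varphi)$ pass to induced subgraphs, with $\varphi$ restricted. Suppose that the theorem fails for these parameters, and let $(G,\varphi)$ be a counterexample with $|V(G)|$ minimum. Then $G-X$ has an avoiding coloring for every nonempty $X\subseteq V(G)$. Let $V_A=\varphi^{-1}(A)$, and fix a set $B_1\subseteq[k]\setminus A$ of $n$ colors. Our goal is to color $V_A$ and some further vertices with the colors of $B_1$ so that Lemma~\ref{lem:peel} applies to the uncolored graph with $C=[k]\setminus B_1$ and $D=k-n$.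

\subsection*{The large cliques}

The uncolored graph must have clique number at most $k-n$, so only larger cliques matter. Let $K_1,\dots,K_r$ be the maximal cliques of $G$ with at least $k+1-n$ vertices, and write $|K_i|=t_i=k+1-s_i$. Then $s_i\le n$, and $s_i\ge1$ because $\omega(G)\le k$. Every vertex of $K_i$ has at most $s_i$ external neighbors. Moreover $t_i\ge k+1-n\ge n+3$, so $t_i\ge s_i+3$ and $t_i\ge m+1$; by (i), $\varphi$ is injective on $K_i\cap V'$. Lemma~\ref{lem:dense} therefore applies:
\begin{equation}\label{eq:spread}
\text{every vertex outside $K_i$ has at most $2s_i+1$ neighbors in $K_i$.}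
\end{equation}

The cliques $K_i$ are pairwise disjoint. Indeed, suppose that $v\in K_i\cap K_j$ with $i\ne j$. Then $K_i\cup K_j\subseteq N[v]$ has at most $k+1$ vertices, so $|K_i\cap K_j|\ge2(k+1-n)-(k+1)=k+1-2n>2n+1$. As $K_i$ and $K_j$ are distinct maximal cliques, there is $x\in K_j\setminus K_i$, and $x$ has more than $2s_i+1$ neighbors in $K_i$, contrary to \eqref{eq:spread}.

To bring $K_i$ down to $k-n$ vertices we must color $t_i-(k-n)=n+1-s_i$ of them, so at most $s_i-1$ colors of $B_1$ may be missing from $K_i$. Since each vertex of $K_i$ has up to $s_i$ external neighbors, as many as $s_i$ colors could be blocked on nearly all of $K_i$. This is one too many, and it happens only if nearly all vertices of $K_i$ see the same $s_i$ colors outside $K_i$, as with the single color $\beta$ in Example~\ref{ex:pendant}. The random split excludes this coincidence.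

To have independent trials we select vertices of $K_i$ whose external neighborhoods are disjoint. Let
\[
g=\left\lfloor\frac{k+1-n}{4n^2(2n^2+1)}\right\rfloor .
\]
A vertex $v\in K_i$ has at most $s_i$ external neighbors, and by \eqref{eq:spread} each of them has at most $2s_i$ neighbors in $K_i$ other than $v$. So $v$ shares an external neighbor with at most $2s_i^2\le2n^2$ other vertices of $K_i$. Choosing greedily, with each choice removing at most $2n^2+1$ candidates, we find at least $t_i/(2n^2+1)\ge4n^2g$ vertices of $K_i$ with pairwise disjoint external neighborhoods. Let $W_i$ be a set of exactly $4n^2g$ of them, and fix a partition of $W_i$ into $4n^2$ \emph{groups} of size $g$.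

\subsection*{The random split}

By (ii), partition $V_A$ into independent sets $Y_1,\dots,Y_R$, and write $B_1=\{\beta_j^0,\beta_j^1:1\le j\le R\}$. A \emph{split} places each vertex of $Y_j$ in one of two sets $Z_{\beta_j^0}$, $Z_{\beta_j^1}$. The sets $Z_\beta$, $\beta\in B_1$, are independent and partition $V_A$. For $\Gamma\subseteq B_1$ with $|\Gamma|=s_i$, a vertex $v\in K_i$ is \emph{$\Gamma$-exact} if it has exactly $s_i$ external neighbors, one in each $Z_\beta$ with $\beta\in\Gamma$.

\begin{lemma}\label{lem:split}
There is a split such that, for every $i$ and every $\Gamma\subseteq B_1$ with $|\Gamma|=s_i$, at least $4n^2$ vertices of $K_i$ are not $\Gamma$-exact.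
\end{lemma}

\begin{proof}
Choose the split by tossing an independent fair coin for each vertex of $V_A$. Let $\mathcal E_i$ be the event that, for some $\Gamma\subseteq B_1$ with $|\Gamma|=s_i$, fewer than $4n^2$ vertices of $W_i$ fail to be $\Gamma$-exact. It suffices to show that with positive probability no $\mathcal E_i$ occurs.

\emph{Probability.} Fix $i$, $\Gamma$ and $v\in W_i$. We claim that $v$ is $\Gamma$-exact with probability at most $\frac12$. We may assume that $v$ has exactly $s_i\ge1$ external neighbors, all in $V_A$, since otherwise the probability is $0$. Reveal all coins except that of one external neighbor $x$. If $v$ can still be $\Gamma$-exact, then the other $s_i-1$ external neighbors lie in distinct sets $Z_\beta$ with $\beta\in\Gamma$, and $x$ must fall in the one remaining set. The two outcomes of its coin put $x$ in different sets, so at most one outcome succeeds. For distinct $v\in W_i$ these events depend on disjoint sets of coins, so a given group is entirely $\Gamma$-exact with probability at most $2^{-g}$. If $\mathcal E_i$ occurs, then for some $\Gamma$ the fewer than $4n^2$ exceptional vertices miss one of the $4n^2$ groups, and this group is entirely $\Gamma$-exact. There are at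 most $2^n$ sets $\Gamma$, so
\[
\Pr(\mathcal E_i)\le p:=2^n\cdot4n^2\cdot2^{-g}.
\]

\emph{Dependence.} The event $\mathcal E_i$ is determined by the coins of the external neighbors of vertices of $W_i$. There are at most $nk$ of these, since $|W_i|\le t_i\le k$. The coin of a vertex $x$ is relevant to $\mathcal E_j$ only if $x$ has a neighbor in $K_j$; since the cliques $K_j$ are disjoint and $x$ has at most $k$ neighbors, this holds for at most $k$ indices $j$. So $\mathcal E_i$ shares a coin with at most $nk^2$ other events, and it is mutually independent of the rest.

\emph{The inequality.} We need $\mathrm e\,p\,(nk^2+1)\le1$. Since $\mathrm e\cdot4n^2(nk^2+1)\le\mathrm e\cdot8n^3k^2\le22n^3k^2\le k^3$, it suffices to prove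
\begin{equation}\label{eq:g}
g\ge n+3\log_2k .
\end{equation}
Put $\xi=k/n^4$, so $\xi\ge100n\ge1200$. We have $k+1-n\ge0.99k$, and $4n^2(2n^2+1)=8n^4\big(1+\frac1{2n^2}\big)\le8.04n^4$ because $n\ge12$. As $0.99/8.04>0.11$, this gives $g\ge0.11\xi-1$. On the other side, $n\le\xi/100$ and $k=\xi n^4\le\xi^5/10^8\le\xi^5/2^{26}$, so $n+3\log_2k\le0.01\xi+15\log_2\xi-78$. Thus \eqref{eq:g} follows from $0.1\xi+77\ge15\log_2\xi$. At $\xi=1200<2^{11}$ the left side is $197$ and the right side is less than $165$, and the difference of the two sides is increasing for $\xi\ge1200$, since its derivative is $0.1-15/(\xi\ln2)>0$. The Local Lemma completes the proof.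
\end{proof}

\subsection*{Placing the colors of $B_1$ in the large cliques}

Fix a split as in Lemma~\ref{lem:split} and color each $Z_\beta$ with $\beta$. Every vertex of $V_A$ accepts its color, because $\varphi(V_A)\subseteq A$ and $B_1\cap A=\emptyset$. For $\beta\in B_1$ let $P_{i,\beta}$ be the set of vertices of $K_i\setminus V_A$ that accept $\beta$ and have no neighbor in $Z_\beta$; these are the vertices of $K_i$ that can be added to the class of $\beta$. We say that $\beta$ is
\begin{itemize}
\item \emph{present} in $K_i$ if $K_i\cap Z_\beta\ne\emptyset$;
\item \emph{available} in $K_i$ if it is not present and $|P_{i,\beta}|\ge3n$;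
\item \emph{blocked} in $K_i$ if it is neither present nor available.
\end{itemize}
The threshold $3n$ provides $2n$ vertices for Haxell's theorem with $d=n$, after the removal of fewer than $n$ vertices that are used for other colors.

\begin{lemma}\label{lem:blocked}
For each $i$, at most $s_i-1$ colors of $B_1$ are blocked in $K_i$.
\end{lemma}

\begin{proof}
Let $\beta$ be blocked in $K_i$. A vertex of $K_i$ with no neighbor in $Z_\beta$ lies in $V_A$, or has $\varphi(v)=\beta$, or lies in $P_{i,\beta}$. There are at most $R=n/2$ vertices of the first kind, since $K_i\cap V_A$ is a clique in an $R$-colorable graph; at most one of the second kind, by injectivity; and at most $3n-1$ of the third. So all but at most $7n/2$ vertices of $K_i$ have a neighbor in $Z_\beta$, and this neighbor is external because $\beta$ is not present.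

Suppose that $\Gamma$ is a set of $s_i$ blocked colors. All but at most $s_i\cdot7n/2\le7n^2/2<4n^2$ vertices of $K_i$ have an external neighbor in each of the $s_i$ disjoint sets $Z_\beta$, $\beta\in\Gamma$. Such a vertex has at most $s_i$ external neighbors, so it is $\Gamma$-exact. This contradicts Lemma~\ref{lem:split}.
\end{proof}

Treat the colors $\beta\in B_1$ one after another, and for each choose a set $T_\beta$ as follows. For every $i$ such that $\beta$ is available in $K_i$, remove from $P_{i,\beta}$ the vertices that belong to the sets $T_{\beta'}$ chosen earlier. Each $T_{\beta'}$ has at most one vertex in $K_i$, so at least $3n-(n-1)\ge2n$ vertices remain. These reduced sets lie in different cliques $K_i$, so they are disjoint, and a vertex of one of them has at most $n$ neighbors in the others, all such neighbors being external. By Haxell's theorem with $d=n$ there is an independent set $T_\beta$ consisting of one vertex from each reduced set; we take $T_\beta=\emptyset$ if $\beta$ is available in no $K_i$. Color $T_\beta$ with $\beta$. The sets $T_\beta$ are disjoint from each other and from $V_A$, their vertices accept their colors, and $Z_\beta\cup T_\beta$ is independent, because no vertex of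 $T_\beta$ has a neighbor in $Z_\beta$. Every color that is present or available in $K_i$ now appears on a vertex of $K_i$, so by Lemma~\ref{lem:blocked},
\begin{equation}\label{eq:colored}
\text{each $K_i$ contains at least $n+1-s_i$ colored vertices.}
\end{equation}

Finally we make the classes maximal, in order to lower the degrees. For each $\beta\in B_1$ in turn, add to the class of $\beta$ uncolored vertices that accept $\beta$, keeping the class independent, until no more can be added. Later colors only shrink the set of uncolored vertices, so at the end every uncolored vertex that accepts $\beta$ has a neighbor of color $\beta$, for every $\beta\in B_1$.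

\subsection*{End of the proof of Theorem~\ref{thm:general}}

Let $H_0$ be the subgraph induced by the uncolored vertices, let $C=[k]\setminus B_1\supseteq A$, and let $D=|C|=k-n$. We verify the hypotheses of Lemma~\ref{lem:peel} for $H_0$ and the restriction of $\varphi$.
\begin{itemize}
\item All of $V_A$ is colored, so $\varphi$ takes no value in $A$ on $V(H_0)$. Injectivity on cliques with at least $m+1$ vertices is hypothesis (i).
\item A clique of $H_0$ with $k-n+1$ vertices would lie in a maximal clique of $G$ of at least this size, that is, in some $K_i$. But \eqref{eq:colored} gives $|K_i\cap V(H_0)|\le(k+1-s_i)-(n+1-s_i)=k-n$. Hence $\omega(H_0)\le D$.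
\item A vertex $v$ of $H_0$ accepts all colors of $B_1$ with at most one exception, so it has at least $n-1$ colored neighbors and $d_{H_0}(v)\le k-n+1=D+1$. If $\varphi(v)\in C$, then $v$ accepts all $n$ colors of $B_1$, and $d_{H_0}(v)\le D$.
\end{itemize}
By Lemma~\ref{lem:peel}, $H_0$ has a proper coloring from $C$ that avoids $\varphi$. Together with the classes of the colors in $B_1$ it forms an avoiding coloring of $G$, a contradiction. This proves Theorem~\ref{thm:general}, and with it Theorem~\ref{thm:main}. \qed

\section{The hypotheses and the constant}\label{sec:remarks}

\emph{Condition \textup{(i)}.} It enters in three places: it gives the rigid structure in Lemma~\ref{lem:dense}, it bounds the number of vertices of $K_i$ that refuse a given color in Lemma~\ref{lem:blocked}, and it lets Lemma~\ref{lem:hit} avoid the set $F$. It cannot be dropped. For $G=K_k$ and $\varphi\equiv1$, every proper $k$-coloring uses the color $1$, so no avoiding coloring exists, although (ii) holds for any $A$ with $1\notin A$.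

\emph{Condition \textup{(ii)} and the size of $k$.} Condition (ii) bounds the number $n=2R$ of colors spent on $V_A$. The power $R^5$ comes from \eqref{eq:g}: the group size $g$ is of order $k/n^4$, one factor $n^2$ being lost in selecting $W_i$ and another in forming the groups, and $g$ must exceed $n$ to pay for the union bound over the sets $\Gamma$.

\emph{The constant.} The deduction in Section~\ref{sec:tools} needs only $k\ge3200\cdot10^{70}$, so the smallest admissible $\Delta_0$ satisfies
\[
5\le\Delta_0\le3200\cdot10^{70}=3.2\cdot10^{73}.
\]
The upper bound reflects the value of $m$ for which we have verified $\mathrm{BK}(m)$. Suppose that the Borodin--Kostochka conjecture holds for graphs of maximum degree $9$, that is, $\chi(H)\le\max\{8,\omega(H)\}$ whenever $\Delta(H)=9$. Together with Brooks' theorem this gives $\mathrm{BK}(8)$, and Theorem~\ref{thm:general} with $R=m=8$ then yields $\Delta_0\le3200\cdot8^5<1.05\cdot10^8$. We do not determine the exact value of $\Delta_0$.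

\begin{thebibliography}{9}

\bibitem{Casselgren}
Carl Johan Casselgren, \emph{Brooks' theorem with forbidden colors}, arXiv:2303.06917 (2023).

\bibitem{Haxell}
Haxell, \emph{A note on vertex list colouring}, Combin. Probab. Comput. 10 (2001) 345--347.

\bibitem{Reed}
Reed, \emph{A strengthening of Brooks' theorem}, J. Combin. Theory Ser. B 76 (1999) 136--149.

\end{thebibliography}
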